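\title{Graphs with the most edge-colorings free of monochromatic cliques are complete multipartite}

\begin{abstract}
Fix $s\ge 2$ and integers $k_1,\dots,k_s\ge 3$, and count the colorings of the edges of a graph with $s$ colors in which no color $c$ contains a copy of $K_{k_c}$. We prove that, for every $n$, every $n$-vertex graph that maximizes this count is complete multipartite. Symmetrization reduces a counterexample to the join of a complete multipartite graph $Z$ with a graph that has exactly one edge, and yields an exact counting identity for $Z$. If $Z$ has a part of size one, a comparison with two other graphs gives a contradiction; otherwise the identity is contradicted by a convexity and recoloring argument. We also determine all parameters $s,k_1,\dots,k_s$ for which the conclusion holds, and note that the maximizer need not be unique.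
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{N}=\{1,2,\dots\}$, let $s\in\mathbb{N}$, write $[s]=\{1,\dots,s\}$, and let $\mathbf{k}=(k_1,\dots,k_s)\in\mathbb{N}^s$. An edge-coloring $\chi\colon E(G)\to[s]$ of a graph $G$ is \emph{$\mathbf{k}$-valid} if for every color $c\in[s]$ the graph on $V(G)$ with edge set $\chi^{-1}(c)$ contains no copy of $K_{k_c}$. Let $F(G;\mathbf{k})$ be the number of $\mathbf{k}$-valid colorings of $G$, and let $F(n;\mathbf{k})$ be the maximum of $F(G;\mathbf{k})$ over all graphs $G$ with $n$ vertices. An $n$-vertex graph $G$ is \emph{$\mathbf{k}$-extremal} if $F(G;\mathbf{k})=F(n;\mathbf{k})$. A graph is \emph{complete multipartite} if its vertex set can be partitioned into independent sets, possibly only one, with all edges present between distinct sets.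

The number $F(G;\mathbf{k})$ weighs two effects against each other. An edge that lies in no large clique multiplies the number of colorings by $s$, while an edge that completes many cliques may reduce it. If $s\ge2$ and $n<\min_c k_c$, only the first effect is present: $F(G;\mathbf{k})=s^{|E(G)|}$, and $K_n$ is the only extremal graph. In contrast, $F(K_6;(3,3))=0$: three of the five edges at a vertex share a color, and the triangle on their other ends either has an edge of that color or is monochromatic in the other color. So extremal graphs in general have non-edges, and one asks how these are arranged.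

Two non-adjacent vertices $a,b$ lie in no common clique. Once the rest of the graph is colored, the edges at $a$ and the edges at $b$ are therefore colored independently, and one of the two ways of replacing one vertex by a copy of the other does not decrease $F$. It is known that for $s\ge2$ and all $k_c\ge3$ at least one $n$-vertex extremal graph is complete multipartite; we do not rely on this, and it will drop out of Lemma~\ref{lem:join}. The question, which comes from the paper of Pikhurko, Staden and Yilma~\cite{PSY}, is whether under these hypotheses \emph{every} extremal graph is complete multipartite. One expects so, since a graph of another shape can be extremal only if each of these replacements is an exact tie. But exact ties do occur, as Examples~\ref{ex:four} and~\ref{ex:edge} show, so they have to be analyzed. The answer is yes.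

\begin{theorem}\label{thm:main}
Let $s\ge 2$ and $k_1,\dots,k_s\ge 3$. For every $n$, every $n$-vertex $\mathbf{k}$-extremal graph is complete multipartite.
\end{theorem}

Some hypothesis of this kind is needed: with one color, $F$ takes only the values $0$ and $1$ and cannot tell graphs apart. The next theorem gives the exact range. For $n\le2$ every graph is complete multipartite, so only $n\ge3$ is of interest.

\begin{theorem}\label{thm:range}
Let $s\ge1$, $\mathbf{k}\in\mathbb{N}^s$ and $n\ge3$. Every $n$-vertex $\mathbf{k}$-extremal graph is complete multipartite if and only if all $k_i\ge 2$ and the number of $i$ with $k_i\ge3$ is not equal to $1$.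
\end{theorem}

Uniqueness cannot be added to Theorem~\ref{thm:main}. We write $E_m$ for the edgeless graph on $m$ vertices and $K_{a_1,\dots,a_r}$ for the complete multipartite graph with parts of sizes $a_1,\dots,a_r$.

\begin{example}\label{ex:four}
Let $n=4$ and $\mathbf{k}=(3,3)$. A triangle $abc$ has $2^3-2=6$ valid colorings. Each extends in $3$ ways to a fourth vertex $x$ joined to $a,b,c$. Indeed, up to symmetry $ab,ac$ have color $1$ and $bc$ has color $2$. If $xa$ had color $1$, then $xb$ and $xc$ would need color $2$ and $xbc$ would be monochromatic; so $xa$ has color $2$, and $xb,xc$ may take any colors except $2,2$. Hence $F(K_4;\mathbf{k})=6\cdot3=18$. In $K_{1,1,2}$ the edge between the two singleton parts has $2$ colorings, and each remaining vertex must avoid one of the $4$ colorings of its two edges, so $F(K_{1,1,2};\mathbf{k})=2\cdot3^2=18$. The other complete multipartite graphs on four vertices, $K_{2,2}$, $K_{1,3}$ and $E_4$, are triangle-free and give $16$, $8$ and $1$. By Theorem~\ref{thm:main} the extremal graphs are exactly $K_4$ and $K_{1,1,2}$.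
\end{example}

Section~\ref{sec:reduction} reduces a counterexample to a complete multipartite graph $Z$ that satisfies a counting identity. Section~\ref{sec:examples} works out two small graphs $Z$, which show the two arguments that are needed. After a recoloring lemma in Section~\ref{sec:ones}, these arguments are carried out in Sections~\ref{sec:singleton} and~\ref{sec:large}. Section~\ref{sec:final} proves both theorems.

\section{Patterns, symmetrization and the reduction}\label{sec:reduction}

Up to the end of Section~\ref{sec:large} we fix $s\ge2$ and $k_1,\dots,k_s\ge3$. We drop $\mathbf{k}$ from the notation: \emph{valid} means $\mathbf{k}$-valid, $F(G)=F(G;\mathbf{k})$, and $G$ is \emph{extremal} if it is $\mathbf{k}$-extremal among graphs with the same number of vertices. The edgeless graph has exactly one coloring, which is valid, so every extremal graph $G$ has $F(G)\ge1$. The \emph{join} $G_1\vee G_2$ is obtained from the disjoint union $G_1\sqcup G_2$ by adding all edges between $G_1$ and $G_2$. We allow the graph with no vertices; it counts as complete multipartite with no parts, and it has one coloring.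 In a colored graph, a \emph{$c$-clique of order $j$} is a set of $j$ pairwise adjacent vertices all of whose edges have color $c$. Every vertex is a $c$-clique of order $1$, and $\emptyset$ is a $c$-clique of order $0$.

\subsection{Patterns}

All graphs that we count have the form $W\vee H$ with $H$ triangle-free. Their colorings are described by how one new vertex, and how two adjacent new vertices, can be attached to a colored copy of $W$.

\begin{definition}
Let $\chi$ be a valid coloring of a graph $W$. A \emph{pattern} over $\chi$ is a map $p\colon V(W)\to[s]$ such that, for every color $c$, the set $p^{-1}(c)$ contains no $c$-clique of order $k_c-1$. The set of patterns is $P(\chi)$. For $p,q\in P(\chi)$ and $B\subseteq V(W)$, let $S_B(p,q)$ be the set of colors $c$ such that $p^{-1}(c)\cap q^{-1}(c)\cap B$ contains no $c$-clique of order $k_c-2$. We write $S_W$ for $S_{V(W)}$ and $S_{W-X}$ for $S_{V(W)\setminus X}$, and we put $A_\chi(p,q)=|S_W(p,q)|$.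
\end{definition}

Thus $A_\chi$ is a symmetric matrix indexed by $P(\chi)$ with entries in $\{0,\dots,s\}$. The restriction of a pattern to an induced subgraph of $W$ is a pattern over the restricted coloring, and $S_B(p,q)$ depends only on the restrictions of $\chi,p,q$ to $B$. If $a$ is a vertex of a colored graph that is adjacent to all vertices of $W$, the map sending $z\in V(W)$ to the color of $az$ is called the \emph{map of $a$ over $W$}.

\begin{lemma}\label{lem:basic}
Let $\chi$ be a valid coloring of $W$.
\begin{enumerate}
\item[(a)] Let $H$ be a triangle-free graph. Consider a coloring of $W\vee H$ that extends $\chi$, and let $p_h$ be the map of $h\in V(H)$ over $W$. The coloring is valid if and only if $p_h\in P(\chi)$ for all $h$ and every edge $hh'$ of $H$ has a color in $S_W(p_h,p_{h'})$.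
\item[(b)] If $B\subseteq B'\subseteq V(W)$, then $S_{B'}(p,q)\subseteq S_B(p,q)$.
\item[(c)] If $p^{-1}(c)\cap q^{-1}(c)=\emptyset$, then $c\in S_W(p,q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A $c$-clique of order $k_c$ in $W\vee H$ is not contained in $W$ and has at most two vertices in $H$. If it has one, say $h$, it consists of $h$ and a $c$-clique of order $k_c-1$ in $p_h^{-1}(c)$. If it has two, they form an edge $hh'$ of color $c$, and the rest is a $c$-clique of order $k_c-2$ in $p_h^{-1}(c)\cap p_{h'}^{-1}(c)$. The two conditions exclude exactly these cliques. (b) A clique in $B$ is a clique in $B'$. (c) The empty set contains no clique of order $k_c-2\ge1$.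
\end{proof}

So patterns are the valid ways to attach one vertex, and $S_W(p,q)$ is the list of colors available for an edge between two attached vertices. Part (c) is where $k_c\ge3$ enters: a color with $k_c=2$ never lies in $S_W(p,q)$.

\subsection{Symmetrization}

Two distinct vertices are \emph{twins} if they have the same neighborhood; twins are non-adjacent. For distinct non-adjacent vertices $a,b$ of $G$, the \emph{move} $b\to a$ deletes all edges at $b$ and joins $b$ to the neighbors of $a$. The resulting graph is $G^{b\to a}$, and in it $a$ and $b$ are twins.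

\begin{lemma}\label{lem:sym}
Let $G$ be extremal and let $a,b$ be distinct non-adjacent vertices. For a valid coloring $\psi$ of $G-a-b$, let $f_a(\psi)$ and $f_b(\psi)$ be the numbers of valid extensions of $\psi$ to $G-b$ and to $G-a$. Then $f_a(\psi)=f_b(\psi)$ for every $\psi$, and $G^{b\to a}$ is extremal.
\end{lemma}

\begin{proof}
No clique contains both $a$ and $b$, in $G$ or after a move. Hence $F(G)=\sum_\psi f_af_b$, $F(G^{b\to a})=\sum_\psi f_a^2$ and $F(G^{a\to b})=\sum_\psi f_b^2$. Since $G$ is extremal,
\[
\sum_\psi (f_a-f_b)^2=F(G^{b\to a})+F(G^{a\to b})-2F(G)\le0 .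
\]
So $f_a=f_b$, and then $F(G^{b\to a})=\sum_\psi f_af_b=F(G)$.
\end{proof}

The equality $f_a(\psi)=f_b(\psi)$ holds for each single $\psi$, not just on average. This is the information that the whole proof exploits.

Moves can be iterated, because of two properties. First, the move $y\to a$ changes only edges at $y$, and it leaves $N(a)$ unchanged. Second, twins $x,x'$ different from $y$ remain twins: if $a\notin\{x,x'\}$, then $a$, and so the new $y$, is adjacent to both or to neither; if $a\in\{x,x'\}$, the new $y$ is adjacent to neither.

\begin{lemma}\label{lem:join}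
If $G_1\vee G_2$ is extremal, then $G_1'\vee G_2$ is extremal for some complete multipartite graph $G_1'$ with $|V(G_1')|=|V(G_1)|$.
\end{lemma}

\begin{proof}
We use induction on $|V(G_1)|$; if $G_1$ has no vertices there is nothing to prove. Pick $z\in V(G_1)$, let $N$ be its neighborhood in $G_1$, and let $X=V(G_1)\setminus N\ni z$. Apply $y\to z$ for all $y\in X\setminus\{z\}$ in turn. Afterwards all vertices of $X$ have neighborhood $N\cup V(G_2)$ and the edges outside $X$ are unchanged, so $G_1[N]\vee(E_{|X|}\vee G_2)$ is extremal. By induction $G_1[N]$ can be replaced by a complete multipartite graph $G_1''$. Take $G_1'=G_1''\vee E_{|X|}$.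
\end{proof}

With $G_2$ empty this gives a complete multipartite extremal graph. To prove Theorem~\ref{thm:main} we symmetrize more carefully: we keep one witness that the graph is not complete multipartite and simplify everything else.

\subsection{The reduction}

\begin{definition}
A graph $Z$ is \emph{balanced} if
\begin{equation}\label{eq:R}
\sum_{q\in P(\chi)}A_\chi(p,q)=|P(\chi)|\qquad\text{for every valid coloring $\chi$ of $Z$ and every $p\in P(\chi)$.}
\end{equation}
\end{definition}

In words, every row of every matrix $A_\chi$ has average $1$. Attach a vertex $w$ with any pattern $p$ and a vertex $u$ with a uniformly random pattern; then the expected number of colors available for an edge $uw$ is exactly $1$, so this edge neither gains nor loses colorings.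

\begin{proposition}\label{prop:reduction}
Suppose that some $n$-vertex extremal graph is not complete multipartite. Then there are a complete multipartite graph $Z$ with at least one vertex and an integer $m\ge3$ with $|V(Z)|+m=n$ such that $Z$ is balanced and $Z\vee E_m$ is extremal.
\end{proposition}

\begin{proof}
A graph is complete multipartite exactly when the relation ``equal or non-adjacent'' is transitive, the parts being its equivalence classes. So a counterexample $G$ has vertices $u,v,w$ with $uw\in E(G)$ and $vu,vw\notin E(G)$. Let $Z_0=N(u)\cap N(v)\cap N(w)$.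

We turn every vertex $y\notin Z_0\cup\{u,v,w\}$ into a twin of $v$, one vertex at a time. When $y$ is treated, its adjacencies to $u,v,w$ are still those of $G$. If $y$ is not adjacent to $v$, apply $y\to v$. Otherwise $y$ is not adjacent to some $a\in\{u,w\}$; apply $y\to a$, after which $y$ is not adjacent to $v$ because $v\notin N(a)$, and then apply $y\to v$. Twins of $v$ created earlier remain twins of $v$, and the edges inside $Z_0\cup\{u,v,w\}$ never change. Let $V$ consist of $v$ and all treated vertices. At the end every vertex of $V$ has neighborhood $Z_0$, while $N(u)=Z_0\cup\{w\}$ and $N(w)=Z_0\cup\{u\}$. We have reached the extremal graph $G[Z_0]\vee H$, where $H$ consists of the edge $uw$ and the isolated vertices $V$. By Lemma~\ref{lem:join}, $G^*=Z\vee H$ is extremal for some complete multipartite graph $Z$. Put $m=|V(H)|=|V|+2\ge3$. The move $w\to v$ turns $G^*$ into $Z\vee E_m$, which is therefore extremal.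

Now let $\chi$ be a valid coloring of $Z$ and $p\in P(\chi)$. Extend $\chi$ to a coloring $\psi$ of $G^*-u-v$ by giving $w$ and all vertices of $V\setminus\{v\}$ the pattern $p$. By Lemma~\ref{lem:basic}(a), $\psi$ is valid, an extension to $v$ is a choice of a pattern, and an extension to $u$ is a choice of a pattern $q$ and of a color in $S_Z(p,q)$ for $uw$. So $f_v(\psi)=|P(\chi)|$ and $f_u(\psi)=\sum_qA_\chi(p,q)$, and Lemma~\ref{lem:sym} for the pair $u,v$ gives \eqref{eq:R}.

If $Z$ had no vertices, the empty map $p$ would be its only pattern, with $S_Z(p,p)=[s]$ by Lemma~\ref{lem:basic}(c), and \eqref{eq:R} would read $s=1$.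
\end{proof}

\section{Two small cases}\label{sec:examples}

Take $\mathbf{k}=(3,3)$. Then $c\in S_Z(p,q)$ means that no vertex $z$ has $p(z)=q(z)=c$.

\begin{example}[$Z$ edgeless]\label{ex:empty}
Let $Z=E_t$. It has one coloring, and all $2^t$ maps are patterns. Let $p$ take the value $1$ on $j$ vertices and the value $2$ on the other $t-j$. Then $1\in S_Z(p,q)$ for the $2^{t-j}$ maps $q$ that avoid $1$ on those $j$ vertices, and $2\in S_Z(p,q)$ for $2^j$ maps $q$. The row sum of $p$ is $R(j)=2^{t-j}+2^j$. If $t\ge2$, then $R(0)-2R(1)+R(2)=2^{t-2}+1>0$, so the row sums are not even equal to each other and $Z$ is not balanced. For $t=1$ there is no second difference, and $R(0)=R(1)$.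
\end{example}

The mechanism is strict convexity in the number of vertices of a part that receive a given color, and it needs a part with two vertices. When parts are singletons, \eqref{eq:R} can really hold.

\begin{example}[$Z$ an edge]\label{ex:edge}
Let $Z=K_2$ with vertices $z_1,z_2$. By symmetry of the colors, let the edge have color $1$. Writing $p$ as $p(z_1)p(z_2)$, the patterns are $12$, $21$, $22$, and in this order
\[
A_\chi=\begin{pmatrix}0&2&1\\2&0&1\\1&1&1\end{pmatrix}.
\]
All row sums are $3$, so $K_2$ is balanced. For the graph $G^*=K_2\vee(K_2\sqcup K_1)$, which is not complete multipartite, $F(G^*)=2\cdot9\cdot3=54$. The only graphs reachable from $G^*$ by moves are $K_{1,1,3}$, with $2\cdot3^3=54$ valid colorings, and $K_{1,1,1,2}$, with $6\cdot3^2=54$ by Example~\ref{ex:four}. So symmetrization cannot show that $G^*$ is not extremal.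

Instead, view $K_{1,1,3}$ as $\{z_1\}\vee K_{1,3}$ and shift a vertex from one side of the star to the other. Over $z_1$ the patterns are $1$ and $2$, with matrix $A'=\left(\begin{smallmatrix}1&2\\2&1\end{smallmatrix}\right)$ and $A'^2=\left(\begin{smallmatrix}5&4\\4&5\end{smallmatrix}\right)$. In $\{z_1\}\vee K_{2,2}$, once the two vertices of one side have patterns $p,q$, each vertex of the other side can be attached in $A'^2(p,q)$ ways. So $F(K_{1,2,2})=5^2+4^2+4^2+5^2=82\ge4\cdot(18/4)^2=81$. Shifting the other way gives $F(\{z_1\}\vee E_4)=16$. Now $54=16^{1/4}\cdot81^{3/4}$ is a weighted geometric mean of $16$ and $81$, and such a mean is smaller than the larger of the two numbers unless they are equal.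
\end{example}

Section~\ref{sec:singleton} generalizes Example~\ref{ex:edge} and Section~\ref{sec:large} generalizes Example~\ref{ex:empty}. Both need the lemma of the next section.

\section{The all-ones matrix does not occur}\label{sec:ones}

The most obvious way to satisfy \eqref{eq:R} is that all entries of $A_\chi$ equal $1$. Single rows can be of this kind, as the row of $22$ in Example~\ref{ex:edge} shows. The whole matrix cannot, and neither can its restriction to a set of patterns that is closed under small changes. Call $Q\subseteq P(\chi)$ \emph{closed} if $p'\in Q$ whenever $p\in Q$, $p'\in P(\chi)$ and $p,p'$ differ at exactly one vertex.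

\begin{lemma}\label{lem:ones}
Let $\chi$ be a valid coloring of a possibly empty graph $W$, and let $Q\subseteq P(\chi)$ be nonempty and closed. Then $A_\chi(p,p')\ne1$ for some $p,p'\in Q$.
\end{lemma}

\begin{proof}
Write $S=S_W$ and suppose that $|S(p,p')|=1$ for all $p,p'\in Q$. The idea is that $c\in S(p,p)$ leaves room to recolor one more vertex to $c$, and that this can be repeated until $p$ is constant.

Take $p_0\in Q$ and let $S(p_0,p_0)=\{c\}$. Suppose that $p_i\in Q$ satisfies $S(p_i,p_i)=\{c\}$ and that $p_i(x)\neq c$ for some vertex $x$. Let $p_{i+1}$ be $p_i$ with the value at $x$ changed to $c$. As $p_i^{-1}(c)$ contains no $c$-clique of order $k_c-2$, the set $p_{i+1}^{-1}(c)=p_i^{-1}(c)\cup\{x\}$ contains none of order $k_c-1$. The other color classes do not grow. So $p_{i+1}\in P(\chi)$, and $p_{i+1}\in Q$ since $Q$ is closed. From $p_i^{-1}(c)\cap p_{i+1}^{-1}(c)=p_i^{-1}(c)$ we get $c\in S(p_i,p_{i+1})$, hence $S(p_i,p_{i+1})=\{c\}$. For $c'\ne c$ we have $p_i^{-1}(c')\cap p_{i+1}^{-1}(c')=p_{i+1}^{-1}(c')$, so $c'\notin S(p_i,p_{i+1})$ means $c'\notin S(p_{i+1},p_{i+1})$. Since $S(p_{i+1},p_{i+1})$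 has one element, it equals $\{c\}$.

After finitely many steps we reach the constant map $p\equiv c$, with $S(p,p)=\{c\}$. By Lemma~\ref{lem:basic}(c) every color $c'\ne c$ lies in $S(p,p)$, and such a color exists because $s\ge2$. This is a contradiction.
\end{proof}

In Example~\ref{ex:edge} the procedure starts at $22$ with $c=1$, moves to $12$, and finds the diagonal entry $0$.

\section{A part of size one}\label{sec:singleton}

\begin{proposition}\label{prop:singleton}
Let $Z'$ be a graph such that $Z=Z'\vee K_1$ is balanced, and let $m\ge3$. Then $Z\vee E_m$ is not extremal.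
\end{proposition}

We compare $Z\vee E_m=Z'\vee K_{1,m}$ with $Z'\vee E_{m+1}$ and $Z'\vee K_{2,m-1}$, which have the same number of vertices. All three counts are expressed through the matrices of the colorings of $Z'$. The comparison needs constant row sums, and this is what \eqref{eq:R} supplies. We use two standard inequalities. \emph{Weighted AM--GM:} if $a,b\ge0$, $\alpha,\beta>0$ and $\alpha+\beta=1$, then $a^\alpha b^\beta\le\alpha a+\beta b$, with equality only if $a=b$. \emph{Power means:} if $b_1,\dots,b_N\ge0$ have mean $\bar b$ and $\gamma>1$, then $\sum_i b_i^\gamma\ge N\bar b^{\,\gamma}$, with equality only if all $b_i$ are equal.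

\begin{proof}
Suppose that $Z\vee E_m$ is extremal and put $M=F(Z\vee E_m)\ge1$. For a valid coloring $\chi'$ of $Z'$ write $P'=P(\chi')$, $A'=A_{\chi'}$, $B=A'^2$ and $D(p)=\sum_{q\in P'}A'(p,q)$. By Lemma~\ref{lem:basic}(a) with $H=K_2$, if the vertex of $Z$ outside $Z'$ gets the pattern $p\in P'$, then the resulting coloring of $Z$ has exactly $D(p)$ patterns.

\medskip\noindent\emph{Step 1: if $A'(p,q)>0$, then $D(p)=D(q)$.}
Let $c\in S_{Z'}(p,q)$. Extend $\chi'$ to a valid coloring $\lambda$ of $Z'\vee K_2$ by giving the new vertices $a,b$ the patterns $p,q$ and the edge $ab$ the color $c$. We compute $|P(\lambda)|$ in two ways. The graph $Z'\vee\{a\}$ is a copy of $Z$; let $\chi$ be its coloring, so $|P(\chi)|=D(p)$, and let $q^+\in P(\chi)$ be the map of $b$ over it. A pattern over $\lambda$ is a pattern $\pi\in P(\chi)$ together with a color in $S_Z(q^+,\pi)$ for the edge to $b$. So $|P(\lambda)|=\sum_\pi A_\chi(q^+,\pi)=|P(\chi)|=D(p)$ by \eqref{eq:R}. Exchanging $a$ and $b$ gives $|P(\lambda)|=D(q)$.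

\medskip\noindent\emph{Step 2: three counts.}
Consider the graph on $P'$ in which $p,q$ are adjacent if $A'(p,q)>0$. By Step 1, $D$ has a constant value $D_C$ on each of its connected components $C$. Below, $\sum_C$ runs over all components for all valid colorings $\chi'$ of $Z'$. For a component $C$ put
\[
a_C=|C|^{m+1},\qquad b_C=|C|^{3-m}D_C^{2m-2}.
\]
The counts follow from Lemma~\ref{lem:basic}(a). In $Z'\vee E_{m+1}$ each new vertex chooses a pattern, and the sizes of the components for $\chi'$ add up to $|P'|$. Therefore
\begin{equation}\label{eq:c0}
\sum_C a_C\le\sum_{\chi'}|P'|^{m+1}=F(Z'\vee E_{m+1})\le M .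
\end{equation}
In $Z'\vee K_{1,m}$ the center chooses $p$, and then each leaf has $D(p)$ choices:
\begin{equation}\label{eq:c1}
\sum_C|C|D_C^m=\sum_{\chi'}\sum_{p\in P'}D(p)^m=F(Z'\vee K_{1,m})=M .
\end{equation}
In $Z'\vee K_{2,m-1}$ the side of size $2$ chooses $p,q$, and then each vertex of the other side chooses a pattern $\pi$ and two colors, in $\sum_\pi A'(p,\pi)A'(\pi,q)=B(p,q)$ ways. If $B(p,q)>0$, then $p,q$ lie in one component. For $\pi\in P'$ the sum $\sum_{p\in C}A'(p,\pi)$ equals $D_C$ if $\pi\in C$ and $0$ otherwise, so $\sum_{p,q\in C}B(p,q)=|C|D_C^2$. The $|C|^2$ numbers $B(p,q)$ with $p,q\in C$ thus have mean $D_C^2/|C|$, and the power-mean inequality with exponent $m-1\ge2$ gives $\sum_{p,q\in C}B(p,q)^{m-1}\ge|C|^2(D_C^2/|C|)^{m-1}=b_C$. Hence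
\begin{equation}\label{eq:c2}
\sum_Cb_C\le\sum_C\sum_{p,q\in C}B(p,q)^{m-1}=F(Z'\vee K_{2,m-1})\le M .
\end{equation}

\medskip\noindent\emph{Step 3: equality everywhere.}
Let $\alpha=\frac{m-2}{2m-2}$ and $\beta=\frac{m}{2m-2}$. Both are positive, $\alpha+\beta=1$, $\beta(2m-2)=m$, and
\[
\alpha(m+1)+\beta(3-m)=\frac{(m^2-m-2)+(3m-m^2)}{2m-2}=1 .
\]
So $|C|D_C^m=a_C^\alpha b_C^\beta$, and \eqref{eq:c0}--\eqref{eq:c2} with weighted AM--GM give
\[
M=\sum_Ca_C^\alpha b_C^\beta\le\alpha\sum_Ca_C+\beta\sum_Cb_C\le\alpha M+\beta M=M .
\]
All inequalities used are therefore equalities, term by term. Since $M\ge1$, there is a coloring $\chi'$ with $P'\ne\emptyset$; fix it and put $N=|P'|$. Equality in \eqref{eq:c0} says that $\sum a_C$ over the components for $\chi'$ equals $N^{m+1}$, so there is only one component, $C=P'$. Equality in AM--GM says $a_C=b_C$, that is $N^{2m-2}=D_C^{2m-2}$, so $D(p)=N$ for all $p\in P'$. Equality in the power-mean inequality says that all entries of $B$ equal $D_C^2/N=N$.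

\medskip\noindent\emph{Step 4: $A'$ is the all-ones matrix.}
For every $p\in P'$, symmetry of $A'$ gives $\sum_qA'(p,q)^2=B(p,p)$, so
\[
\sum_{q\in P'}\bigl(A'(p,q)-1\bigr)^2=B(p,p)-2D(p)+N=N-2N+N=0 .
\]
This contradicts Lemma~\ref{lem:ones} with $Q=P'$.
\end{proof}

The hypothesis $m\ge3$ gives $\alpha>0$ and the strict convexity in \eqref{eq:c2}. It cannot be dropped: for $\mathbf{k}=(3,3)$ the graph $K_2=K_1\vee K_1$ is balanced and $K_2\vee E_2=K_{1,1,2}$ is extremal, by Examples~\ref{ex:edge} and~\ref{ex:four}.

\section{All parts of size at least two}\label{sec:large}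

Here \eqref{eq:R} suffices, and no further graph has to be counted.

\begin{proposition}\label{prop:large}
Let $Z$ be a balanced complete multipartite graph with parts $X_1,\dots,X_r$, where $r\ge1$ and $|X_i|\ge2$ for all $i$. Then $P(\chi)=\emptyset$ for every valid coloring $\chi$ of $Z$.
\end{proposition}

Throughout this section $Z$ is as in the proposition. We use constantly that a clique of $Z$ has at most one vertex in each part. A pair $p,q\in P(\chi)$ is \emph{flexible} if $|S_Z(p,q)|\ge2$. The proof plays three facts against each other.
\begin{enumerate}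
\item[(i)] Whether $(p,q)$ is flexible does not change when $q$ is altered inside one part (Lemma~\ref{lem:invariant}).
\item[(ii)] The pair $(p,p)$ is never flexible (Lemma~\ref{lem:diag}).
\item[(iii)] If $p$ and $q$ differ at every vertex, then $S_Z(p,q)=[s]$ by Lemma~\ref{lem:basic}(c), so $(p,q)$ is flexible.
\end{enumerate}
These facts are contradictory as soon as some $P(\chi)$ contains a chain of patterns in which consecutive members differ inside one part and the two ends differ everywhere. Sections~\ref{sub:convex} and~\ref{sub:flex} prove (i) and (ii). Section~\ref{sub:conf} builds the chain.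

\subsection{A part does not restrict a flexible edge}\label{sub:convex}

\begin{lemma}\label{lem:key}
Let $\chi$ be a valid coloring of $Z$, let $p,q\in P(\chi)$, and let $X$ be a part of $Z$. If $|S_{Z-X}(p,q)|\ge2$, then $S_Z(p,q)=S_{Z-X}(p,q)$.
\end{lemma}

To imitate Example~\ref{ex:empty} we need rows that differ only in how many vertices of $X$ receive each of two colors. The coloring $\chi$ need not have such rows, but \eqref{eq:R} holds for all colorings of $Z$, so we may choose another one. A counterexample consists of three maps over $Z-X$: those of $p$, of $q$, and of a vertex $x\in X$ that blocks a color. We rotate their roles. The vertices of $X$ take over the map $p$; the row pattern is $q$, which now has two admissible colors toward each vertex of $X$; and the map of $x$ reappears as a column that makes the row sum strictly convex.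

\begin{proof}
By Lemma~\ref{lem:basic}(b), $S_Z(p,q)\subseteq S_{Z-X}(p,q)$. Suppose that $c\in S_{Z-X}(p,q)\setminus S_Z(p,q)$, and let $d\in S_{Z-X}(p,q)$ with $d\ne c$. Let $Z'=Z-X$, and let $\chi',p',q'$ be the restrictions of $\chi,p,q$ to $Z'$.

\medskip\noindent\emph{The blocking vertex.} There is a $c$-clique of order $k_c-2$ in $p^{-1}(c)\cap q^{-1}(c)$, and it is not contained in $Z'$. So it is $K\cup\{x\}$ with $x\in X$ and with $K\subseteq V(Z')$ a $c$-clique of order $k_c-3\ge0$. Let $\xi\in P(\chi')$ be the map of $x$ over $Z'$. Then $\xi$, $p'$ and $q'$ all equal $c$ on $K$. A vertex attached to $Z$ with pattern $p$ has map $p'$ over $Z'$ and is joined to $x$ in color $p(x)=c$, and the coloring is valid; the same holds for $q$. By Lemma~\ref{lem:basic}(a),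
\begin{equation}\label{eq:xi}
c\in S_{Z'}(p',\xi)\cap S_{Z'}(q',\xi).
\end{equation}

\medskip\noindent\emph{The test coloring.} Let $\hat\chi$ be the valid coloring of $Z$ that equals $\chi'$ on $Z'$ and in which every vertex of $X$ has pattern $p'$ over $Z'$. For $\pi\in P(\chi')$ put $L(\pi)=S_{Z'}(p',\pi)$ and $\ell=\ell(\pi)=|L(\pi)|$. Write a map on $V(Z)$ as a pair $(\pi,\eta)$ of maps on $V(Z')$ and on $X$. Lemma~\ref{lem:basic}(a), with $H$ the star formed by $X$ and a new vertex, gives
\[
P(\hat\chi)=\{(\pi,\eta):\pi\in P(\chi'),\ \eta\in L(\pi)^X\}.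
\]
Let $t=|X|\ge2$. For $0\le j\le t$ let $\rho_j$ equal $q'$ on $Z'$, equal $c$ on $j$ vertices of $X$, and equal $d$ on the other $t-j$. Since $c,d\in L(q')$, we have $\rho_j\in P(\hat\chi)$. Let $R(j)$ be the sum of the row of $\rho_j$ in $A_{\hat\chi}$. By \eqref{eq:R}, $R(j)=|P(\hat\chi)|$ for all $j$, so $R(0)-2R(1)+R(2)=0$.

\medskip\noindent\emph{Computing $R(j)$.} The number $R(j)$ counts triples $(e,\pi,\eta)$ with $(\pi,\eta)\in P(\hat\chi)$ and $e\in S_Z(\rho_j,(\pi,\eta))$. Call a color $e$ \emph{tight for $\pi$} if $p'^{-1}(e)\cap q'^{-1}(e)\cap\pi^{-1}(e)$ contains an $e$-clique of order $k_e-3$. An $e$-clique of order $k_e-2$ on which $\rho_j$ and $(\pi,\eta)$ both equal $e$ either lies in $Z'$, which is possible exactly when $e\notin S_{Z'}(q',\pi)$, or consists of a vertex $x'\in X$ with $\rho_j(x')=\eta(x')=e$ and an $e$-clique of order $k_e-3$ on which $q'$, $\pi$ and the map $p'$ of $x'$ all equal $e$. Fix $e$ and $\pi$ and count the admissible $\eta\in L(\pi)^X$.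
\begin{itemize}
\item If $e\notin S_{Z'}(q',\pi)$, there are none.
\item If $e\in S_{Z'}(q',\pi)$, and $e\notin\{c,d\}$ or $e\notin L(\pi)$ or $e$ is not tight for $\pi$, then no clique through $X$ arises and all $\ell^t$ maps $\eta$ are admissible.
\item In the remaining case $e\in\{c,d\}$ and $\pi\in\Pi_e$, where $\Pi_e$ is the set of $\pi\in P(\chi')$ such that $e\in S_{Z'}(q',\pi)\cap L(\pi)$ and $e$ is tight for $\pi$. Then $\eta$ must avoid $e$ on the vertices of $X$ where $\rho_j$ equals $e$.
\end{itemize}
Only the last case depends on $j$. With the convention $0^0=1$,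
\[
R(j)=\text{const}+\sum_{\pi\in\Pi_c}(\ell-1)^j\ell^{\,t-j}+\sum_{\pi\in\Pi_d}(\ell-1)^{t-j}\ell^{\,j},
\]
and $\ell\ge1$ in both sums. The second difference of a term of the first sum is $\ell^{\,t-2}\bigl(\ell^2-2\ell(\ell-1)+(\ell-1)^2\bigr)=\ell^{\,t-2}$, and that of a term of the second sum is $(\ell-1)^{t-2}\bigl((\ell-1)^2-2\ell(\ell-1)+\ell^2\bigr)=(\ell-1)^{t-2}$. Hence
\[
0=R(0)-2R(1)+R(2)=\sum_{\pi\in\Pi_c}\ell^{\,t-2}+\sum_{\pi\in\Pi_d}(\ell-1)^{t-2}.
\]
All terms are nonnegative and those of the first sum are positive, so $\Pi_c=\emptyset$. But $\xi\in\Pi_c$, by \eqref{eq:xi} and because $K$ shows that $c$ is tight for $\xi$. This is a contradiction.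
\end{proof}

The lemma fails for parts of size one: in the balanced graph of Example~\ref{ex:edge}, $p=12$ and $q=22$ have $S_{\{z_1\}}(p,q)=\{1,2\}$ but $S_Z(p,q)=\{1\}$.

\subsection{Flexible pairs}\label{sub:flex}

In this subsection $\chi$ is any valid coloring of $Z$.

\begin{lemma}\label{lem:invariant}
Let $p,q,q_1\in P(\chi)$, where $q$ and $q_1$ differ only inside one part $X$. Then $(p,q)$ is flexible if and only if $(p,q_1)$ is flexible.
\end{lemma}

\begin{proof}
Let $(p,q)$ be flexible. Then $S_{Z-X}(p,q_1)=S_{Z-X}(p,q)\supseteq S_Z(p,q)$ has at least two elements, and it equals $S_Z(p,q_1)$ by Lemma~\ref{lem:key}. For the converse exchange $q$ and $q_1$.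
\end{proof}

\begin{lemma}\label{lem:diag}
For $p\in P(\chi)$ the pair $(p,p)$ is not flexible.
\end{lemma}

\begin{proof}
Suppose that $|S_Z(p,p)|\ge2$ and let $c\in S_Z(p,p)$. We recolor $p$ to $c$ part by part; the row of the resulting constant pattern is too heavy for \eqref{eq:R}. For $0\le i\le r$ let $p_i$ equal $c$ on $X_1\cup\dots\cup X_i$ and $p$ elsewhere. We show by induction that $p_i\in P(\chi)$ and $S_Z(p_i,p_i)=S_Z(p,p)$. This holds for $p_0=p$. Let it hold for $p_i$ with $i<r$, and put $X=X_{i+1}$. A $c$-clique of order $k_c-1$ in $p_{i+1}^{-1}(c)=p_i^{-1}(c)\cup X$ has at most one vertex in $X$, so it would contain a $c$-clique of order $k_c-2$ in $p_i^{-1}(c)$, contrary to $c\in S_Z(p_i,p_i)$. The other color classes do not grow, so $p_{i+1}\in P(\chi)$. The set $T=S_{Z-X}(p_{i+1},p_{i+1})=S_{Z-X}(p_i,p_i)$ contains $S_Z(p_i,p_i)$, so $|T|\ge2$, and Lemma~\ref{lem:key} gives $S_Z(p_{i+1},p_{i+1})=T=S_Z(p_i,p_i)$.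

Now $p_r\equiv c$. By Lemma~\ref{lem:basic}(c), $S_Z(p_r,q)\supseteq[s]\setminus\{c\}$ for all $q\in P(\chi)$, and $c\in S_Z(p_r,p_r)$ as well. So the row of $p_r$ has sum at least $(s-1)|P(\chi)|+1>|P(\chi)|$, because $s\ge2$. This contradicts \eqref{eq:R}.
\end{proof}

To build the chain we need a supply of edges with two admissible colors.

\begin{lemma}\label{lem:partner}
For every $p\in P(\chi)$ there is $q\in P(\chi)$ such that $(p,q)$ is flexible.
\end{lemma}

\begin{proof}
Let $Q$ be the set of $p\in P(\chi)$ that lie in no flexible pair. If $p\in Q$ and $p'\in P(\chi)$ differs from $p$ at one vertex, then a flexible pair $(q,p')$ would make $(q,p)$ flexible by Lemma~\ref{lem:invariant}; so $Q$ is closed. For $p\in Q$ the $|P(\chi)|$ entries of the row of $p$ are at most $1$ and add up to $|P(\chi)|$, so all equal $1$. By Lemma~\ref{lem:ones}, $Q=\emptyset$.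
\end{proof}

\subsection{Configurations and the chain}\label{sub:conf}

In the chain, a vertex $w$ joined to $Z$ changes its colors toward $X_1$, then toward $X_2$, and so on. This is easiest to control when all vertices of a part behave alike, so we pass to colorings of $Z$ that come from a clique with one vertex for each part.

Let $\Lambda$ be a valid coloring of some graph. If $B$ is a set of vertices and $a,b\notin B$ are adjacent to all vertices of $B$, then $S_B(a,b)$ denotes $S_B$ of the maps of $a$ and $b$ over $B$. Let $B$ consist of $r$ pairwise adjacent vertices, fix a bijection between the parts of $Z$ and $B$, and let $\varphi\colon V(Z)\to B$ send each vertex to the element assigned to its part. The \emph{blow-up} is the coloring $\chi(zz')=\Lambda(\varphi(z)\varphi(z'))$ of $Z$, and a vertex $a\notin B$ adjacent to all of $B$ defines the map $p_a(z)=\Lambda(a\varphi(z))$. The map $\varphi$ sends each clique of $Z$ bijectively onto a subset of $B$, preserving the colors of edges and the colors toward $a$; conversely, each subset of $B$ arises in this way by choosing one vertex in each of the corresponding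 parts. Therefore
\begin{equation}\label{eq:blow}
\chi\text{ is valid},\qquad p_a\in P(\chi),\qquad S_{\varphi^{-1}(B')}(p_a,p_b)=S_{B'}(a,b)\quad\text{for }B'\subseteq B .
\end{equation}
This turns Lemma~\ref{lem:key} into a statement about cliques of order $r$.

\begin{lemma}\label{lem:clique}
Let $\Lambda$ be a valid coloring of a graph, $B$ a set of $r$ pairwise adjacent vertices, $x\in B$, and let $a,b\notin B$ be adjacent to all vertices of $B$. If $|S_{B\setminus\{x\}}(a,b)|\ge2$, then $S_B(a,b)=S_{B\setminus\{x\}}(a,b)$.
\end{lemma}

\begin{proof}
Blow up $B$ along any bijection and let $X=\varphi^{-1}(x)$. By \eqref{eq:blow}, $S_Z(p_a,p_b)=S_B(a,b)$ and $S_{Z-X}(p_a,p_b)=S_{B\setminus\{x\}}(a,b)$. Apply Lemma~\ref{lem:key}.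
\end{proof}

\begin{definition}
A \emph{configuration} is a valid coloring $\kappa$ of the complete graph on $[r]\cup\{w\}$. For $i\in[r]$ let $\sigma_i(\kappa)=S_{[r]\setminus\{i\}}(i,w)$. The blow-up of $[r]$ with $l$ assigned to $X_l$ is denoted by $\chi_\kappa$, and $p_\kappa\in P(\chi_\kappa)$ is the pattern defined by $w$.
\end{definition}

By Lemma~\ref{lem:basic}(a), $\sigma_i(\kappa)$ is the set of colors $e$ such that recoloring the edge $iw$ with $e$ gives a configuration. It does not depend on the current color of $iw$. We want a configuration in which every edge $iw$ has a second admissible color, and we want to switch these edges one after another. The danger in both tasks is that a change at a vertex $j$ destroys the second color at $iw$. The next lemma excludes this.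

\begin{lemma}\label{lem:persist}
Let $i,j\in[r]$ with $i\ne j$, and let $\kappa,\kappa'$ be configurations that differ only on edges at $j$. If $|\sigma_i(\kappa)|\ge2$, then $\sigma_i(\kappa')=\sigma_i(\kappa)$.
\end{lemma}

One would like to delete the old version of $j$ from the base $[r]\setminus\{i\}$ and insert the new one. Lemma~\ref{lem:clique} allows deletions only from a base of $r$ vertices, and this base has $r-1$. So we first insert an auxiliary vertex $y$. It has to be compatible with both versions of $j$ at once. For this we place both versions in the part $X_j$, which is possible since $|X_j|\ge2$, and obtain $y$ from \eqref{eq:R}.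

\begin{proof}
Color $Z\vee\{w\}$ as follows. For $l\ne j$, the vertices of $X_l$ are copies of $l$, and edges among these copies and $w$ get their common color in $\kappa$ and $\kappa'$. Fix $o\in X_j$. The edges from $o$ to $X_l$ and to $w$ get the colors $\kappa(jl)$ and $\kappa(jw)$; for the other vertices of $X_j$ we use $\kappa'$ instead. A clique has at most one vertex in each part, so it is colored like a clique of $\kappa$ or of $\kappa'$, and the coloring is valid. It consists of a valid coloring $\chi^*$ of $Z$ and a pattern $p^*\in P(\chi^*)$ for $w$. By \eqref{eq:R} the row of $p^*$ has sum $|P(\chi^*)|\ge1$, so there are $q\in P(\chi^*)$ and $e_0\in S_Z(p^*,q)$. Attach a vertex $y$ with pattern $q$ and color $yw$ with $e_0$; the result is a valid coloring of $Z\vee K_2$.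

Choose one vertex in each $X_l$ with $l\ne j$ and call it $l$, choose $\nu\in X_j\setminus\{o\}$, and put $L=[r]\setminus\{i,j\}$. Let $\Lambda$ be the restriction of the coloring to $L\cup\{i,o,\nu,w,y\}$, where all pairs except $o\nu$ are adjacent. Write $S(B)=S_B(i,w)$, computed in $\Lambda$, and write $Lo$ for $L\cup\{o\}$, $Loy$ for $L\cup\{o,y\}$, and so on. On $L\cup\{i,o,w\}$ the coloring $\Lambda$ is a copy of $\kappa$, and on $L\cup\{i,\nu,w\}$ it is a copy of $\kappa'$. So $\sigma_i(\kappa)=S(Lo)$ and $\sigma_i(\kappa')=S(L\nu)$. The sets $Loy$ and $L\nu y$ consist of $r$ pairwise adjacent vertices, all adjacent to $i$ and $w$. We apply Lemma~\ref{lem:clique} four times, checking its hypothesis with Lemma~\ref{lem:basic}(b).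
\begin{enumerate}
\item[(1)] $B=Loy$, $x=y$. Since $|S(Lo)|\ge2$, we get $S(Loy)=S(Lo)$.
\item[(2)] $B=Loy$, $x=o$. Since $S(Ly)\supseteq S(Loy)$ has at least two elements, $S(Loy)=S(Ly)$.
\item[(3)] $B=L\nu y$, $x=\nu$. Since $|S(Ly)|\ge2$, we get $S(L\nu y)=S(Ly)$.
\item[(4)] $B=L\nu y$, $x=y$. Since $S(L\nu)\supseteq S(L\nu y)$ has at least two elements, $S(L\nu y)=S(L\nu)$.
\end{enumerate}
Together, $S(Lo)=S(Loy)=S(Ly)=S(L\nu y)=S(L\nu)$.
\end{proof}

\begin{lemma}\label{lem:allflex}
If a configuration exists, then there is a configuration $\kappa$ with $|\sigma_i(\kappa)|\ge2$ for all $i\in[r]$.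
\end{lemma}

\begin{proof}
Let $\kappa_0$ be a configuration. We replace the vertices $1,\dots,r$ in turn by flexible partners of $w$. Let $1\le i\le r$ and suppose that $\kappa_{i-1}$ is a configuration with $|\sigma_l(\kappa_{i-1})|\ge2$ for all $l<i$. Put $\chi=\chi_{\kappa_{i-1}}$ and $p=p_{\kappa_{i-1}}$. By Lemma~\ref{lem:partner} there is $q\in P(\chi)$ with $|S_Z(p,q)|\ge2$. Attach adjacent vertices $w$ and $u$ to $Z$ with patterns $p$ and $q$, and give $uw$ a color in $S_Z(p,q)$; this coloring of $Z\vee K_2$ is valid. Choose $v_l\in X_l$ for each $l\ne i$, restrict the coloring to $\{v_l:l\ne i\}\cup\{u,w\}$, and rename $v_l$ as $l$ and $u$ as $i$. This is a configuration $\kappa_i$ that agrees with $\kappa_{i-1}$ on all edges not at $i$. By Lemma~\ref{lem:basic}(b), $\sigma_i(\kappa_i)=S_{\{v_l:\,l\neq i\}}(q,p)\supseteq S_Z(p,q)$, so $|\sigma_i(\kappa_i)|\ge2$. By Lemma~\ref{lem:persist} with $j=i$, $\sigma_l(\kappa_i)=\sigma_l(\kappa_{i-1})$ for $l<i$. Take $\kappa=\kappa_r$.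
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:large}]
Suppose that $P(\chi_0)\neq\emptyset$ for some valid coloring $\chi_0$ of $Z$. Attaching a vertex $w$ with a pattern in $P(\chi_0)$ and keeping one vertex of each part gives a configuration. Let $\kappa$ be as in Lemma~\ref{lem:allflex}, and choose $e_i\in\sigma_i(\kappa)\setminus\{\kappa(iw)\}$ for each $i$. Put $\kappa^0=\kappa$, and let $\kappa^i$ arise from $\kappa^{i-1}$ by recoloring $iw$ with $e_i$. We claim that each $\kappa^i$ is a configuration with $\sigma_l(\kappa^i)=\sigma_l(\kappa)$ for all $l$. Let this hold for $\kappa^{i-1}$. Then $e_i\in\sigma_i(\kappa^{i-1})$, so $\kappa^i$ is a configuration. The set $\sigma_i$ does not depend on the color of $iw$, and for $l\ne i$ Lemma~\ref{lem:persist} with $j=i$ gives $\sigma_l(\kappa^i)=\sigma_l(\kappa^{i-1})$.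

All $\kappa^i$ agree on $[r]$, so they have the same blow-up $\chi$, and $p_i=p_{\kappa^i}\in P(\chi)$ for $0\le i\le r$. The patterns $p_{i-1}$ and $p_i$ differ only on $X_i$, and on each $X_l$ we have $p_0=\kappa(lw)\ne e_l=p_r$. By Lemma~\ref{lem:diag}, $(p_0,p_0)$ is not flexible. By Lemma~\ref{lem:invariant}, applied $r$ times, $(p_0,p_r)$ is not flexible. But $p_0^{-1}(c)\cap p_r^{-1}(c)=\emptyset$ for every color $c$, so $S_Z(p_0,p_r)=[s]$ by Lemma~\ref{lem:basic}(c), and $s\ge2$. This is a contradiction.
\end{proof}

\section{Proofs of the theorems}\label{sec:final}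

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that some $n$-vertex extremal graph is not complete multipartite, and take $Z$ and $m$ from Proposition~\ref{prop:reduction}. If $Z$ has a part of size $1$, then $Z=Z'\vee K_1$, and Proposition~\ref{prop:singleton} says that $Z\vee E_m$ is not extremal. Otherwise $Z$ has at least one part and all parts have size at least $2$. Then no valid coloring of $Z$ has a pattern by Proposition~\ref{prop:large}, so $F(Z\vee E_m)=0$, and again $Z\vee E_m$ is not extremal. Both cases contradict Proposition~\ref{prop:reduction}.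
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Let $G_0$ be the $n$-vertex graph with exactly one edge. It is not complete multipartite: as $n\ge3$, some vertex is non-adjacent to both ends of the edge.

Suppose first that $k_i=1$ for some $i$. The graph of color $i$ has a vertex, that is, a copy of $K_1$, so $F(G;\mathbf{k})=0$ for every $G$. All graphs are extremal, among them $G_0$, and the conclusion fails.

Now let all $k_i\ge2$. A color $i$ with $k_i=2$ can be used on no edge of a valid coloring, and it imposes no other condition. Let $\mathbf{k}'$ list the entries of $\mathbf{k}$ that are at least $3$, and let $s'$ be their number. If $s'\ge2$, then $F(G;\mathbf{k})=F(G;\mathbf{k}')$ for all $G$, and every extremal graph is complete multipartite by Theorem~\ref{thm:main}. If $s'=1$ and $\mathbf{k}'=(k)$, then $F(G;\mathbf{k})$ is $1$ if $G$ is $K_k$-free and $0$ otherwise; since $k\ge3$, the graph $G_0$ is extremal and the conclusion fails. If $s'=0$, then $F(G;\mathbf{k})$ is $1$ if $G$ is edgeless and $0$ otherwise; the only extremal graph is $E_n$, which is complete multipartite with one part.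 So the conclusion holds if and only if all $k_i\ge2$ and $s'\ne1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{PSY}
Oleg Pikhurko, Katherine Staden, Zelealem B. Yilma,
\emph{The Erd\H{o}s-Rothschild problem on edge-colourings with forbidden monochromatic cliques},
arXiv:1605.05074 (2016).

\end{thebibliography}
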